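\title{A frequently hypercyclic $C_0$-group whose time reversal is not frequently hypercyclic}

\begin{abstract}
For a $C_0$-group $(T(t))_{t\in\mathbb R}$ on a separable Fr\'echet space, the forward semigroup $(T(t))_{t\ge0}$ is hypercyclic if and only if the backward semigroup $(T(-t))_{t\ge0}$ is, and then one vector serves both. We show that this symmetry fails for frequent hypercyclicity, already on Banach spaces. The counterexample is a translation group on a weighted space of continuous functions on countably many lines: its forward semigroup is frequently hypercyclic, while every dense backward orbit returns to each ball centered at the origin along a set of times of logarithmic density zero. A weaker symmetry survives: if the forward semigroup is frequently hypercyclic, then a residual set of vectors visits every nonempty open set with positive upper density in both directions of time.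
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb K\in\{\mathbb R,\mathbb C\}$, $\mathbb N=\{1,2,\dots\}$, $m$ is Lebesgue measure, and $E$ is a separable infinite-dimensional Fr\'echet space over $\mathbb K$, that is, a locally convex space whose topology is given by a complete translation-invariant metric. A \emph{$C_0$-semigroup} on $E$ is a family $(S(t))_{t\ge0}$ of continuous linear operators with $S(0)=I$ and $S(s+t)=S(s)S(t)$ such that $t\mapsto S(t)x$ is continuous for every $x\in E$. A \emph{$C_0$-group} $(T(t))_{t\in\mathbb R}$ is defined in the same way with $\mathbb R$ in place of $[0,\infty)$; it contains a \emph{forward} semigroup $(T(t))_{t\ge0}$ and a \emph{backward} semigroup $(T(-t))_{t\ge0}$.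

For $x\in E$ and $U\subseteq E$ open, the set of visiting times $\{t\ge0:S(t)x\in U\}$ is open in $[0,\infty)$, hence measurable. The vector $x$ is \emph{hypercyclic} if this set is nonempty for every nonempty open $U$, that is, if the orbit of $x$ is dense. To ask how often the orbit visits $U$, one measures a measurable set $A\subseteq[0,\infty)$ by its lower and upper densities
\[
\underline{\mathrm{dens}}(A)=\liminf_{t\to\infty}\frac{m(A\cap[0,t])}{t},\qquad
\overline{\mathrm{dens}}(A)=\limsup_{t\to\infty}\frac{m(A\cap[0,t])}{t}.
\]
Positive lower density means that $A$ fills a fixed proportion of $[0,t]$ for \emph{all} large $t$; positive upper density asks this only for \emph{some} arbitrarily large $t$. The vector $x$ is \emph{frequently hypercyclic} for $(S(t))_{t\ge0}$ if $\underline{\mathrm{dens}}\{t\ge0:S(t)x\in U\}>0$ for every nonempty open $U$. A semigroup is (frequently) hypercyclic if it has a (frequently) hypercyclic vector. For a group we write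
\[
R^{+}(x,U)=\{t\ge0:T(t)x\in U\},\qquad R^{-}(x,U)=\{t\ge0:T(-t)x\in U\}.
\]

Hypercyclicity does not see the direction of time. By a result of Desch, Schappacher and Webb for separable Banach spaces, which also holds in separable Fr\'echet spaces, the forward semigroup of a $C_0$-group is hypercyclic if and only if the backward one is, if and only if some vector is hypercyclic for both. Chaouchi, Kosti\'c, Pilipovi\'c and Velinov \cite{CKPV} posed the corresponding problem for frequent hypercyclicity.

\medskip
\noindent\textbf{Question.} Let $(T(t))_{t\in\mathbb R}$ be a $C_0$-group on $E$. Are the following assertions equivalent?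
\begin{itemize}
\item[(i)] The semigroup $(T(t))_{t\ge0}$ is frequently hypercyclic.
\item[(ii)] The semigroup $(T(-t))_{t\ge0}$ is frequently hypercyclic.
\item[(iii)] Some $x\in E$ is frequently hypercyclic for both semigroups.
\end{itemize}

There are reasons to expect a positive answer. For plain hypercyclicity the mechanism is simple: the condition that for all nonempty open $U,V$ there is $t\ge0$ with $T(t)U\cap V\ne\emptyset$ is unchanged by time reversal, because $T(t)U\cap V\neq\emptyset$ means $U\cap T(-t)V\ne\emptyset$, and under this condition the Baire category theorem gives a residual set of hypercyclic vectors in each direction. For frequent hypercyclicity, suppose that the group preserves an ergodic Borel probability measure $\mu$ with $\mu(U)>0$ for every nonempty open $U$. The same $\mu$ is invariant and ergodic for the reversed group, and Birkhoff's ergodic theorem, applied to a countable base $(U_k)$, shows that for $\mu$-almost every $x$ both $R^+(x,U_k)$ and $R^-(x,U_k)$ have density $\mu(U_k)>0$. In that case (i), (ii) and (iii) all hold.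

Nevertheless the answer is negative. Our counterexample fails (ii) in a strong form, expressed by the \emph{upper logarithmic density}
\[
\overline{\mathrm{ld}}(A)=\limsup_{t\to\infty}\frac1{\log t}\int_{A\cap[1,t]}\frac{ds}{s},
\]
which satisfies $\underline{\mathrm{dens}}\le\overline{\mathrm{ld}}\le\overline{\mathrm{dens}}$ (Lemma~\ref{lem:dens}).

\begin{theorem}\label{thm:A}
There are a separable Banach space $E$ and a $C_0$-group $(T(t))_{t\in\mathbb R}$ on $E$ such that
\begin{itemize}
\item[(1)] $(T(t))_{t\ge0}$ is frequently hypercyclic;
\item[(2)] for every hypercyclic vector $x$ of $(T(-t))_{t\ge0}$ and every $r>0$,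
\[
\overline{\mathrm{ld}}\{t\ge0:\|T(-t)x\|\le r\}=0 .
\]
In particular $\underline{\mathrm{dens}}\{t\ge0:\|T(-t)x\|<1\}=0$, and $(T(-t))_{t\ge0}$ is not frequently hypercyclic.
\end{itemize}
\end{theorem}

For this group (i) holds while (ii), and hence (iii), fails; for the reversed group $t\mapsto T(-t)$, (ii) holds while (i) and (iii) fail. So of the six implications between two of the assertions only the trivial ones, (iii)$\Rightarrow$(i) and (iii)$\Rightarrow$(ii), hold in general. Whether (i) and (ii) \emph{together} imply (iii) is not decided here.

The construction also yields a discrete statement. A vector $x$ is frequently hypercyclic for an operator $L$ if $\liminf_{t\to\infty}\frac1t\#\{n\in\mathbb N:n\le t,\ L^nx\in U\}>0$ for every nonempty open $U$.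

\begin{corollary}\label{cor:op}
For the group constructed in the proof of Theorem~\ref{thm:A}, $T(1)$ is an invertible frequently hypercyclic operator whose inverse is not frequently hypercyclic.
\end{corollary}

The following part of the symmetry survives. A set is \emph{residual} if it contains a countable intersection of dense open sets; by the Baire category theorem a residual subset of a Fr\'echet space is dense.

\begin{theorem}\label{thm:B}
Let $(T(t))_{t\in\mathbb R}$ be a $C_0$-group on a separable Fr\'echet space $E$ such that $(T(t))_{t\ge0}$ is frequently hypercyclic. Then there is a residual set of $y\in E$ such that, for every nonempty open $U$, both $R^+(y,U)$ and $R^-(y,U)$ have positive upper density.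
\end{theorem}

The vectors $y$ of Theorem~\ref{thm:B} are hypercyclic for the backward semigroup, so part (2) of Theorem~\ref{thm:A} is not vacuous. Conversely, Theorem~\ref{thm:A} shows that in the backward direction upper density cannot be replaced by lower density, nor even by upper logarithmic density: for its group, a vector $y$ with $\overline{\mathrm{ld}}\,R^-(y,U)>0$ for all nonempty open $U$ would be backward hypercyclic, and the unit ball would contradict (2). The idea behind Theorem~\ref{thm:B} is that of Bayart and Ruzsa, who proved for single operators that the inverse of an invertible frequently hypercyclic operator is upper frequently hypercyclic (the definition above with $\limsup$ in place of $\liminf$). Our proof does not rely on their result.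

We prove Theorem~\ref{thm:B} first (Section~\ref{sec:B}), since it tells what a counterexample must look like. Section~\ref{sec:space} introduces weighted translation groups and reduces Theorem~\ref{thm:A} to the choice of a sequence of open subsets of $(0,\infty)$. Section~\ref{sec:toy} makes this choice for one target on one line, and Section~\ref{sec:A} for all targets at once.

\section{Densities}\label{sec:dens}

The measure $ds/s$ is invariant under dilations: an interval $[a,ca]$ has mass $\log c$ whatever $a$ is. So $\overline{\mathrm{ld}}$ measures the proportion of \emph{scales} that a set occupies, whereas a single long interval $[a,ca]$ already fills the proportion $1-1/c$ of $[0,ca]$. From the definition, $\overline{\mathrm{ld}}(S\cup S')\le\overline{\mathrm{ld}}(S)+\overline{\mathrm{ld}}(S')$.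

\begin{lemma}\label{lem:dens}
Let $S,Z\subseteq[0,\infty)$ be measurable.
\begin{itemize}
\item[(a)] $\underline{\mathrm{dens}}(S)\le\overline{\mathrm{ld}}(S)\le\overline{\mathrm{dens}}(S)$.
\item[(b)] If $\tau\ge0$ and $S\cap[\tau,\infty)\subseteq\tau+Z$, then $\overline{\mathrm{ld}}(S)\le\overline{\mathrm{ld}}(Z)$ and $\overline{\mathrm{dens}}(S)\le\overline{\mathrm{dens}}(Z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $M(t)=m(S\cap[0,t])$ and $1\le a\le t$. Write $\frac1s=\frac1t+\int_s^t\frac{dv}{v^2}$ and integrate over $s\in S\cap[a,t]$. Fubini's theorem and $\int_a^t\frac{dv}{v^2}=\frac1a-\frac1t$ give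
\[
\int_{S\cap[a,t]}\frac{ds}s=\frac{M(t)-M(a)}t+\int_a^t\frac{M(v)-M(a)}{v^2}\,dv
=\frac{M(t)}t-\frac{M(a)}a+\int_a^t\frac{M(v)}{v^2}\,dv .
\]
If $M(v)\ge\delta v$ for $v\ge a$, the right side is at least $-1+\delta\log\frac ta$, so $\overline{\mathrm{ld}}(S)\ge\delta$. If $M(v)\le\delta v$ for $v\ge a$, it is at most $\delta+\delta\log\frac ta$; as $[1,a]$ contributes at most $\log a$, we get $\overline{\mathrm{ld}}(S)\le\delta$. Such an $a$ exists for every $\delta<\underline{\mathrm{dens}}(S)$ in the first case and for every $\delta>\overline{\mathrm{dens}}(S)$ in the second.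

(b) Split $[1,t]$ at $\tau+1$ and substitute $s=\tau+v$ in the second part. Since $\frac1{\tau+v}\le\frac1v$,
\[
\int_{S\cap[1,t]}\frac{ds}s\le\log(\tau+1)+\int_{Z\cap[1,t]}\frac{dv}v .
\]
Also $m(S\cap[0,t])\le\tau+m(Z\cap[0,t])$. Divide by $\log t$ and by $t$, respectively.
\end{proof}

It is convenient to control orbits at integer times only. A visit at an integer time lasts for a fixed positive duration, so nothing is lost.

\begin{lemma}\label{lem:discrete}
Let $(S(t))_{t\ge0}$ be a $C_0$-semigroup on a Banach space with $\|S(t)\|\le e^t$. Every frequently hypercyclic vector of the operator $S(1)$ is frequently hypercyclic for $(S(t))_{t\ge0}$.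
\end{lemma}

\begin{proof}
Let $x$ be such a vector, let $U$ be open and contain the ball $B(y,\varepsilon)$, and let $A=\{n\in\mathbb N:\|S(n)x-y\|<\varepsilon/2\}$, so that $c=\liminf_t\#(A\cap[0,t])/t>0$. Choose $\delta\in(0,1)$ with $e^\delta\frac\varepsilon2+\sup_{0\le s\le\delta}\|S(s)y-y\|<\varepsilon$; this is possible because the left side tends to $\varepsilon/2$ as $\delta\to0$. For $n\in A$ and $0\le s\le\delta$,
\[
\|S(n+s)x-y\|\le e^s\|S(n)x-y\|+\|S(s)y-y\|<\varepsilon .
\]
So the visiting times to $U$ contain the disjoint intervals $[n,n+\delta]$, $n\in A$. Their measure in $[0,t]$ is at least $\delta\,\#(A\cap[0,t-1])$, and their lower density is at least $\delta c>0$.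
\end{proof}

\section{Reading an orbit backward}\label{sec:B}

Let $u$ be frequently hypercyclic for the forward semigroup and let $y=T(r)u$. During the time interval $[0,r]$ the backward orbit of $y$ retraces the forward orbit of $u$, so at the one moment $t=r$ it has spent the same proportion of its time in a given open set. Good frequency at one large moment is an open condition on $y$, and the Baire category theorem produces infinitely many such moments.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $E$ is separable and metrizable, it has a countable base $(U_k)_{k\ge1}$ of nonempty open sets. Fix $u$ as above and put $\delta_k=\underline{\mathrm{dens}}\,R^+(u,U_k)>0$. For $k,n\in\mathbb N$ and a sign $\sigma\in\{+,-\}$ let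
\[
G^\sigma_{k,n}=\bigcup_{t>n}\Big\{y\in E:\ m\big(R^\sigma(y,U_k)\cap[0,t]\big)>\tfrac12\delta_kt\Big\}.
\]

\emph{$G^\sigma_{k,n}$ is open.} Let $y_l\to y$. If $T(\sigma s)y\in U_k$, then $T(\sigma s)y_l\in U_k$ for large $l$, since $U_k$ is open and $T(\sigma s)$ is continuous. Thus $1_{U_k}(T(\sigma s)y)\le\liminf_l1_{U_k}(T(\sigma s)y_l)$ for each $s$, and Fatou's lemma on $[0,t]$ gives
\[
m\big(R^\sigma(y,U_k)\cap[0,t]\big)\le\liminf_l m\big(R^\sigma(y_l,U_k)\cap[0,t]\big).
\]
So for each $t$ the complement of the set in braces is sequentially closed, hence closed because $E$ is metrizable.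

\emph{$G^\sigma_{k,n}$ is dense.} Let $W$ be a nonempty open set. The set $R^+(u,W)$ has positive lower density, so it is unbounded. The inequality $m(R^+(u,U_k)\cap[0,r])>\frac12\delta_kr$ holds for all large $r$; this is where lower density, not only upper density, is used. Hence there is $r\in R^+(u,W)$ with $r>n$ for which it holds. Put $y=T(r)u\in W$. For $\sigma=-$, the identity $T(-s)y=T(r-s)u$ shows that $s\mapsto r-s$ maps $R^-(y,U_k)\cap[0,r]$ onto $R^+(u,U_k)\cap[0,r]$, so $y\in G^-_{k,n}$ with $t=r$. For $\sigma=+$, the identity $T(s)y=T(r+s)u$ gives $m(R^+(y,U_k)\cap[0,t])\ge m(R^+(u,U_k)\cap[0,t+r])-r$. So $R^+(y,U_k)$ has lower density at least $\delta_k$, and $y\in G^+_{k,n}$ with any large $t$.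

The set $\bigcap_{k,n}(G^+_{k,n}\cap G^-_{k,n})$ is therefore residual. If $y$ belongs to it, then for each $k$ and $\sigma$ there are arbitrarily large $t$ with $m(R^\sigma(y,U_k)\cap[0,t])>\frac12\delta_kt$, so $\overline{\mathrm{dens}}\,R^\sigma(y,U_k)\ge\frac12\delta_k$. Every nonempty open $U$ contains some $U_k$.
\end{proof}

The argument controls the moment $t=r$ and little else. At a time $t<r$ the backward orbit of $T(r)u$ has retraced only the window $[r-t,r]$ of the orbit of $u$. A set of lower density $\delta$ is only guaranteed measure about $\delta r-(r-t)$ in this window, which says nothing when $t<(1-\delta)r$. The counterexample lives in this gap.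

\section{Weighted translation groups}\label{sec:space}

We look for a counterexample among translation groups, where the two directions of time can be designed separately: the forward semigroup moves graphs to the left and the backward semigroup moves them to the right. We take a weight that decays on the negative half-line, so that the forward semigroup forgets, and that equals $1$ on most of the positive half-line, so that the backward semigroup does not.

Let $Q$ be a nonempty countable set with the discrete topology and $\Omega=Q\times\mathbb R$, a disjoint union of lines. For each $q\in Q$ let $Z_q\subseteq(0,\infty)$ be an open set, and put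
\[
F_q=[0,\infty)\setminus Z_q,\qquad\varphi_q(s)=\operatorname{dist}(s,F_q),\qquad\omega_q=e^{-\varphi_q}.
\]
The set $F_q$ is closed and contains $0$. Hence $0<\omega_q\le1$, $\omega_q=1$ on $F_q$, and
\begin{equation}\label{eq:phi}
\varphi_q(k)=|k|\ \text{ for }k\le0,\qquad\varphi_q(k)\ge h\ \text{ if }(k-h,k+h)\subseteq Z_q .
\end{equation}
The graph of $\varphi_q$ consists of a tent over each component of $Z_q$ (Figure~\ref{fig:phi}); the set $Z_q$ is where a function can hide on the positive half-line. As a distance function, $\varphi_q$ is $1$-Lipschitz, so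
\begin{equation}\label{eq:lip}
\omega_q(s+k)\le e^{|k|}\omega_q(s)\qquad(s,k\in\mathbb R).
\end{equation}
This inequality makes translation bounded, and it is also the constraint of the whole construction: the weight can drop to $e^{-h}$ only inside an interval of length $2h$ of $Z_q$. Any $1$-Lipschitz function vanishing on $F_q$ is at most $\operatorname{dist}(\cdot,F_q)$, so our choice hides as much as \eqref{eq:lip} permits.

Recall that $C_c(\Omega)$ consists of the continuous functions on $\Omega$ with compact support (contained in finitely many bounded segments) and that $C_0(\Omega)$, the continuous functions $h$ for which every set $\{|h|\ge\varepsilon\}$ is compact, is the closure of $C_c(\Omega)$ in the uniform norm and a Banach space. Let $E$ be the space of continuous $f=(f_q)_{q\in Q}:\Omega\to\mathbb K$ with $\omega f\in C_0(\Omega)$, and put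
\[
\|f\|=\sup_{q,s}\omega_q(s)|f_q(s)|,\qquad(T(t)f)_q(s)=f_q(s+t).
\]

\begin{proposition}\label{prop:group}
$E$ is an infinite-dimensional Banach space with a countable dense subset $G\subseteq C_c(\Omega)$, and $(T(t))_{t\in\mathbb R}$ is a $C_0$-group on $E$ with $\|T(t)\|\le e^{|t|}$.
\end{proposition}

\begin{proof}
The map $f\mapsto\omega f$ is a linear isometry of $E$ onto $C_0(\Omega)$ that maps $C_c(\Omega)$ onto itself. So $E$ is an infinite-dimensional Banach space in which $C_c(\Omega)$ is dense. Let $Q_l$ be finite sets increasing to $Q$. The functions supported in $K_l=Q_l\times[-l,l]$ form a subspace of $C(K_l)$, which is separable in the uniform norm because $K_l$ is a compact metric space. Let $G$ be the union over $l$ of countable uniformly dense subsets of these subspaces. Since $\omega\le1$, the norm of $E$ is at most the uniform norm, so $G$ is dense in $C_c(\Omega)$, hence in $E$.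

By \eqref{eq:lip}, $\omega_q(s)|f_q(s+t)|\le e^{|t|}\omega_q(s+t)|f_q(s+t)|$. The right side is a multiple of a translate of $\omega|f|\in C_0(\Omega)$, so $T(t)f\in E$ and $\|T(t)f\|\le e^{|t|}\|f\|$. The group law holds pointwise. If $g\in C_c(\Omega)$, then $T(h)g\to g$ uniformly as $h\to0$ by uniform continuity, hence in $E$. For $f\in E$, the bound $\|T(h)f-f\|\le(e^{|h|}+1)\|f-g\|+\|T(h)g-g\|$ and density give $T(h)f\to f$. Continuity at $t$ follows from $\|T(t+h)f-T(t)f\|\le e^{|t|}\|T(h)f-f\|$.
\end{proof}

Our vectors are sums of compactly supported functions moved far to the right. Note that $(T(-k)g)_q(s)=g_q(s-k)$: this is $g$ placed at position $k$, a \emph{bump at $k$}.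

\begin{lemma}\label{lem:bump}
\begin{itemize}
\item[(a)] If $g\in C_c(\Omega)$ is supported in $P\times[-\rho,\rho]$ with $P\subseteq Q$ finite and $|g|\le C$, then $\|T(-k)g\|\le Ce^{\rho}\max_{q\in P}\omega_q(k)$ for all $k\in\mathbb R$.
\item[(b)] If $f\in E$ is the pointwise sum of functions $f^{(i)}\in E$ with pairwise disjoint supports, then $\|f\|\le\sup_i\|f^{(i)}\|$.
\item[(c)] Convergence in $E$ implies pointwise convergence, and $\{f\in E:|f_q(0)|>r\}$ is a nonempty open set for all $q\in Q$, $r>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $T(-k)g$ vanishes unless $q\in P$ and $|s-k|\le\rho$, and there $\omega_q(s)\le e^\rho\omega_q(k)$ by \eqref{eq:lip}. (b) At each point at most one term is nonzero. (c) $|f_q(s)|\le\|f\|/\omega_q(s)$, and $C_c(\Omega)$ contains functions with any prescribed value at $(q,0)$.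
\end{proof}

The obstruction in backward time is now short. A dense backward orbit must at some moment show a large value at the origin of line $q$. From then on this value travels to the right at unit speed, and it is seen with full weight except when it crosses $Z_q$.

\begin{lemma}\label{lem:back}
Let $x\in E$, $r>0$ and $S=\{t\ge0:\|T(-t)x\|\le r\}$.
\begin{itemize}
\item[(a)] If $|x_q(-\tau)|>r$ for some $q\in Q$ and $\tau\ge0$, then $S\cap[\tau,\infty)\subseteq\tau+Z_q$.
\item[(b)] If $x$ is hypercyclic for $(T(-t))_{t\ge0}$, then $\overline{\mathrm{ld}}(S)\le\inf_q\overline{\mathrm{ld}}(Z_q)$ and $\overline{\mathrm{dens}}(S)\le\inf_q\overline{\mathrm{dens}}(Z_q)$.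
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t\ge\tau$ with $t-\tau\notin Z_q$. Then $\omega_q(t-\tau)=1$, so
\[
\|T(-t)x\|\ge\omega_q(t-\tau)\,|(T(-t)x)_q(t-\tau)|=|x_q(-\tau)|>r .
\]
(b) Fix $q$. The backward orbit meets the open set of Lemma~\ref{lem:bump}(c), so there is $\tau\ge0$ with $|x_q(-\tau)|=|(T(-\tau)x)_q(0)|>r$. Apply (a) and Lemma~\ref{lem:dens}(b).
\end{proof}

Part (a) is the only use of hypercyclicity of $x$, and some such hypothesis is needed: for $x=0$ we have $S=[0,\infty)$. Theorem~\ref{thm:A} is thus reduced to finding open sets $Z_q$ with $\inf_q\overline{\mathrm{ld}}(Z_q)=0$ that are still large enough for the forward semigroup to be frequently hypercyclic. The next remark shows that this requirement dictates their shape.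

\begin{remark}\label{rem:shape}
Suppose that $u$ is frequently hypercyclic for the forward semigroup.

(a) \emph{Each $Z_q$ has positive lower density.} The set $A=\{t\ge0:|u_q(t)|>1\}$ is the set of visiting times to $\{f:|f_q(0)|>1\}$, so $\underline{\mathrm{dens}}(A)>0$. Since $\omega_q(t)|u_q(t)|\to0$, we have $\omega_q(t)\to0$ as $t\to\infty$ in $A$, so $A\setminus Z_q$ is bounded. Thus $\overline{\mathrm{ld}}(Z_q)>0$ for every $q$, and the infimum can vanish only if there are infinitely many lines.

(b) \emph{The upper densities of the $Z_q$ are bounded below.} Take $y$ from Theorem~\ref{thm:B}. Then $c=\overline{\mathrm{dens}}\{t\ge0:\|T(-t)y\|\le1\}>0$, and Lemma~\ref{lem:back}(b) gives $\overline{\mathrm{dens}}(Z_q)\ge c$ for all $q$.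

So for suitable $q$ the set $Z_q$ must fill a fixed proportion of $[0,t]$ at some large times $t$, but only at a small proportion of scales. Long intervals at sparse scales do this.
\end{remark}

\section{One target on one line}\label{sec:toy}

Suppose we want the forward orbit of $u$ to be close to a function $g\in C_c$ at the times $n$ in a set $A\subseteq\mathbb N$. We place a copy of $g$ at each $m\in A$. At time $n$ the copy from $n$ arrives at the origin, and the copy from $m$ is at $m-n$. Two things are needed: the weight must tend to $0$ along $A$, so that $u\in E$, and it must be small at the nonzero differences $m-n$. Differences are fewest if $A$ consists of multiples of an integer $d$. But $A=d\mathbb N$ is excluded: if $\varphi(m)\to\infty$ along $d\mathbb N$, then $\varphi(s)\to\infty$ as $s\to\infty$ by the Lipschitz property, and $Z$ contains a half-line. So $A$ needs long gaps, and positive lower density allows gaps only of bounded ratio. We therefore keep the multiples of $d$ that lie in geometric blocks taken from an arithmetic progression of scales.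

For $j\ge1$ define the \emph{block} $B_j$ and the \emph{window} $V_j\supseteq B_j$ by
\[
B_j=[8^j,\,2\cdot8^j],\qquad V_j=(\tfrac12 8^j,\,3\cdot8^j).
\]
The windows are pairwise disjoint because $3\cdot8^j<\frac12 8^{j+1}$. For $h,d,b\in\mathbb N$ and $J\subseteq\mathbb N$ let
\[
A(d,J)=d\mathbb N\cap\bigcup_{j\in J}B_j,\qquad D(h,d)=\bigcup_{i\ge1}(id-h,\,id+h),\qquad W(b)=\bigcup_{j\in b\mathbb N}V_j .
\]

\begin{lemma}\label{lem:count}
Let $d\ge2h$, and let $J$ be an infinite arithmetic progression with step $b$.
\begin{itemize}
\item[(a)] $\liminf_{t\to\infty}\#(A(d,J)\cap[0,t])/t\ge1/(2d\,8^b)$.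
\item[(b)] $D(h,d)\subseteq(0,\infty)$, and $m(D(h,d)\cap[0,t])\le4ht/d$ for all $t>0$.
\item[(c)] $\overline{\mathrm{ld}}(W(b))\le1/b$, whereas $\overline{\mathrm{dens}}(W(b))\ge5/6$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For large $t$ let $j\in J$ be maximal with $2\cdot8^j\le t$. Then $t<2\cdot8^{j+b}$. The block $B_j\subseteq[0,t]$ has length $8^j$, so it contains at least $8^j/d-1\ge t/(2d\,8^b)-1$ multiples of $d$.

(b) Since $h\le d/2$, we have $id-h\ge id/2>0$. So the $i$th interval meets $[0,t]$ only if $i<2t/d$, and each interval has length $2h$.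

(c) The window $V_{bi}$ meets $[1,t]$ only if $\frac128^{bi}<t$, that is, $i<\frac{\log2t}{b\log8}$, and $\int_{V_j}\frac{ds}s=\log6<\log8$. So $\int_{W(b)\cap[1,t]}\frac{ds}s\le\frac1b\log2t$. On the other hand, $V_j$ has length $\frac528^j$, which is $\frac56$ of the length of $[0,3\cdot8^j]$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\draw[->] (-3.5,0)--(23.8,0) node[right]{$s$};
\draw[thick] (-3,3)--(0,0);
\draw[thick] (3,0)--(10.5,7.5)--(18,0);
\foreach \x in {1.25,2.5,18.75,20,21.25,22.5}
  \draw[thick] (\x-0.45,0)--(\x,0.45)--(\x+0.45,0);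
\foreach \x in {6.25,7.5,8.75,10,11.25} \fill (\x,0) circle (0.14);
\foreach \x/\y in {0/$0$,3/$\frac12 8^j$,6/$8^j$,12/$2\cdot8^j$,18/$3\cdot8^j$}
  \draw (\x,0.15)--(\x,-0.15) node[below]{\small\y};
\end{tikzpicture}
\caption{Schematic graph of $\varphi=\operatorname{dist}(\cdot,F)$, where the weight is $e^{-\varphi}$ and $F=[0,\infty)\setminus Z$. Here $Z$ consists of short intervals around the multiples of $d$ (small tents) and of sparse windows $(\frac128^j,3\cdot8^j)$, one of which is drawn (large tent). The dots are the multiples of $d$ in the block $[8^j,2\cdot8^j]$, where copies of the target function are placed.}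
\label{fig:phi}
\end{figure}

\begin{example}\label{ex:toy}
Let $Q$ be one point, $h\ge2$, $d\ge2h$, $Z=D(h,d)\cup W(b)$ and $A=A(d,b\mathbb N)$. Let $g$ be continuous, supported in $[-1,1]$, with $|g|\le1$. By Lemma~\ref{lem:bump}(a), $\|T(-k)g\|\le e^{1-\varphi(k)}$. The bumps $T(-m)g$, $m\in A$, have disjoint supports because $d>2$.

For $m\in A\cap B_j$ we have $(m-\frac128^j,m+\frac128^j)\subseteq V_j\subseteq Z$, so $\varphi(m)\ge\frac128^j$. The finite sum $u_j$ of the bumps in $B_j$ then has norm at most $e^{1-8^j/2}$, and $u=\sum_ju_j$ converges in $E$. For $n\in A$, the function $T(n)u-g$ is the sum of the bumps at $k=m-n$, $m\in A\setminus\{n\}$, and $k$ is a nonzero multiple of $d$. By \eqref{eq:phi}, $\varphi(k)=|k|\ge d\ge h$ if $k<0$, and $\varphi(k)\ge h$ if $k>0$. Hence $\|T(n)u-g\|\le e^{1-h}$ along $A$, a set of positive lower density. At the same time Lemmas~\ref{lem:count} and~\ref{lem:dens}(a) give $\overline{\mathrm{ld}}(Z)\le4h/d+1/b$.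

Take $h=5$, $d=2000$, $b=100$. The forward orbit of $u$ comes within $e^{-4}<0.02$ of $g$ with positive lower density. By Lemma~\ref{lem:back}(a), the backward orbit of any $x$ with $|x(-\tau)|>r$ for some $\tau\ge0$ lies in the closed ball of radius $r$ only during a set of times of upper logarithmic density at most $0.02$.
\end{example}

The height $h$ sets the precision, and $d$ and $b$ then make $Z$ as thin as we like at the cost of a smaller, still positive, density of $A$.

\section{All targets at once: proof of Theorem~\ref{thm:A}}\label{sec:A}

Example~\ref{ex:toy} must be run for a dense sequence of targets $g_p$, with parameters $h_p,d_p$ and a set of scales $J_p$ for each. Two ideas make this compatible with $\overline{\mathrm{ld}}(Z_q)\to0$. First, we take $Q=\mathbb N$ and let $g_p$ live on the lines $q\le p$. Then line $q$ has to hide only the targets $g_p$ with $p\ge q$, and these can be made cheap. Second, a copy of $g_{p'}$ at $m$ must be hidden at $m-n$ for the times $n$ of \emph{every} target, including $g_1$, and these differences need not be multiples of $d_{p'}$. We give different targets different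 blocks. If $n$ lies in an earlier block than $m$, then $m-n$ is comparable to $m$ and is covered by the window around the block of $m$, whatever the type of $n$. In numbers,
\begin{equation}\label{eq:gap}
n\in B_j,\ m\in B_{j'},\ j<j'\quad\Longrightarrow\quad\tfrac348^{j'}\le m-n\le2\cdot8^{j'},
\end{equation}
because $n\le2\cdot8^{j'-1}=\frac148^{j'}$.

\subsection*{Parameters and weights}
For $p\ge1$ put
\[
d_p=16p\,2^p,\qquad J_p=\{2^pi:\ i\ge1\text{ odd}\},\qquad A_p=A(d_p,J_p).
\]
The sets $J_p$ are pairwise disjoint arithmetic progressions with steps $2^{p+1}$, and $J_p\subseteq2^q\mathbb N$ for $p\ge q$: line $q$ needs only one window in $2^q$. If $j\in J_p$, then $j\ge2^p$, and so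
\begin{equation}\label{eq:j}
p<j\qquad\text{and}\qquad3j\le\tfrac148^j ;
\end{equation}
the second inequality holds for $j=2$ and persists, since its left side grows by $3$ at each step while its right side is multiplied by $8$. Let $Q=\mathbb N$ and
\[
Z_q=D_q\cup W(2^q),\qquad D_q=\bigcup_{p\ge q}D(4p,d_p).
\]
As $d_p\ge8p$, these are open subsets of $(0,\infty)$ by Lemma~\ref{lem:count}(b). Let $E$ and $(T(t))_{t\in\mathbb R}$ be the space and group of Proposition~\ref{prop:group}. The sets $Z_q$ decrease with $q$, so the sets $F_q$ and the weights $\omega_q$ increase with $q$.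

\subsection*{The backward semigroup}
The factor $2^p$ in $d_p$ makes the small tents summable: by Lemma~\ref{lem:count}(b), for all $t>0$,
\[
m(D_q\cap[0,t])\le\sum_{p\ge q}\frac{16p\,t}{d_p}=\sum_{p\ge q}2^{-p}t=2^{1-q}t .
\]
So $\overline{\mathrm{ld}}(D_q)\le\overline{\mathrm{dens}}(D_q)\le2^{1-q}$, and Lemma~\ref{lem:count}(c) gives $\overline{\mathrm{ld}}(Z_q)\le2^{1-q}+2^{-q}=3\cdot2^{-q}$. By Lemma~\ref{lem:back}(b), $\overline{\mathrm{ld}}\{t\ge0:\|T(-t)x\|\le r\}=0$ for every backward hypercyclic $x$ and every $r>0$. With $r=1$, Lemma~\ref{lem:dens}(a) gives $\underline{\mathrm{dens}}\{t\ge0:\|T(-t)x\|<1\}=0$. A frequently hypercyclic vector of the backward semigroup would be hypercyclic, since a set of positive lower density is nonempty, and it would visit the open unit ball with positive lower density. So there is none, and part (2) is proved.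

\subsection*{Targets}
The $p$th target has to be hidden by tents of height $4p$, so its size and support must be bounded in terms of $p$. Take a sequence in which every element of the set $G$ of Proposition~\ref{prop:group} occurs infinitely often. Let $g_p$ be its $p$th term if that term is supported in $\{1,\dots,p\}\times[-p,p]$ and bounded by $2^p$, and let $g_p=0$ otherwise. A given $g\in G$ satisfies both constraints for all large $p$, so $g=g_p$ for infinitely many $p$. By Lemma~\ref{lem:bump}(a) and the monotonicity of the weights,
\[
N_p(k):=\|T(-k)g_p\|\le2^pe^p\omega_p(k)\le e^{2p-\varphi_p(k)}\qquad(k\in\mathbb R).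
\]
There are three places where a copy of $g_p$ is hidden.
\begin{itemize}
\item[(H1)] \emph{Small tents.} If $k=id_p$ with $i\ge1$, then $(k-4p,k+4p)\subseteq Z_p$, so $N_p(k)\le e^{2p-4p}=e^{-2p}$.
\item[(H2)] \emph{The negative half-line.} If $k\le0$, then $N_p(k)\le e^{2p-|k|}$.
\item[(H3)] \emph{Windows.} If $j\in J_p$ and $\frac348^j\le k\le2\cdot8^j$, then $(k-\frac148^j,k+\frac148^j)\subseteq V_j\subseteq Z_p$. By \eqref{eq:j}, $2p+j\le\frac148^j$, so $N_p(k)\le e^{2p-8^j/4}\le e^{-j}$.
\end{itemize}

\subsection*{The vector}
The sets $A_p$ are pairwise disjoint, since the blocks are disjoint and so are the $J_p$. Let $A=\bigcup_pA_p$, and for $m\in A$ let $p(m)$ be the index with $m\in A_{p(m)}$, the \emph{type} of $m$. All points of $A$ in one block have the same type. The bump $T(-m)g_{p(m)}$ vanishes unless $|s-m|\le p(m)$, and these bumps have pairwise disjoint supports because $m-n>p(m)+p(n)$ for $n<m$ in $A$. Indeed, in one block of type $p$ we have $m-n\ge d_p>2p$. If $n\in B_j$ and $m\in B_{j'}$ with $j<j'$, then \eqref{eq:gap} and \eqref{eq:j} give $m-n\ge\frac348^{j'}>2j'>p(m)+p(n)$.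

Let $u_j$ be the finite sum of the bumps $T(-m)g_{p(m)}$ with $m\in A\cap B_j$. By (H3) and Lemma~\ref{lem:bump}(b), $\|u_j\|\le e^{-j}$. So $u=\sum_ju_j$ converges in $E$, and by Lemma~\ref{lem:bump}(c) it is the pointwise sum of all the bumps.

\begin{lemma}\label{lem:approx}
$\|T(n)u-g_p\|\le e^{-p}$ for all $p\ge1$ and $n\in A_p$.
\end{lemma}

\begin{proof}
Let $n\in B_j$, $j\in J_p$. The function $T(n)u-g_p$ is the pointwise sum of the functions $T(-(m-n))g_{p(m)}$, $m\in A\setminus\{n\}$, whose supports are pairwise disjoint. By Lemma~\ref{lem:bump}(b) it suffices to show $N_{p'}(m-n)\le e^{-p}$ for each such $m$, where $p'=p(m)$. Let $m\in B_{j'}$, $j'\in J_{p'}$.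

If $j'=j$, then $p'=p$ and $m-n=id_p$ with $i\ne0$. For $i>0$, (H1) gives the bound $e^{-2p}$. For $i<0$, (H2) gives $e^{2p-d_p}\le e^{-2p}$.

If $j'>j$, then $\frac348^{j'}\le m-n\le2\cdot8^{j'}$ by \eqref{eq:gap}, and (H3), applied to $p'$ and $j'$, gives the bound $e^{-j'}\le e^{-j}$.

If $j'<j$, then $m-n\le-\frac348^j$ by \eqref{eq:gap}, and $p'<j'<j$. So (H2) and \eqref{eq:j} give the bound $e^{2j-\frac348^j}\le e^{-j}$.

Since $j>p$, all these bounds are at most $e^{-p}$.
\end{proof}

\subsection*{The forward semigroup}
Let $U$ be open and contain the ball $B(y,\varepsilon)$. Choose $g\in G$ with $\|g-y\|<\varepsilon/2$ and then $p$ with $g_p=g$ and $e^{-p}<\varepsilon/2$. By Lemma~\ref{lem:approx}, $T(1)^nu=T(n)u\in U$ for all $n\in A_p$, and $\liminf_t\#(A_p\cap[0,t])/t>0$ by Lemma~\ref{lem:count}(a) with $b=2^{p+1}$. Hence $u$ is frequently hypercyclic for the operator $T(1)$, and by Lemma~\ref{lem:discrete} for the semigroup $(T(t))_{t\ge0}$. This proves part (1) and completes the proof of Theorem~\ref{thm:A}.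

\begin{proof}[Proof of Corollary~\ref{cor:op}]
The operator $T(1)$ is invertible with inverse $T(-1)$, and $u$ is frequently hypercyclic for it, as just shown. If $T(-1)$ had a frequently hypercyclic vector, then Lemma~\ref{lem:discrete}, applied to $S(t)=T(-t)$ with $\|S(t)\|\le e^t$, would make the backward semigroup frequently hypercyclic, contrary to Theorem~\ref{thm:A}(2).
\end{proof}

\begin{thebibliography}{1}

\bibitem{CKPV}
Belkacem Chaouchi, Marko Kosti\'c, Stevan Pilipovi\'c, Daniel Velinov,
\emph{$f$-Frequently hypercyclic $C_{0}$-semigroups on complex sectors},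
arXiv:1808.01255 (2018).

\end{thebibliography}
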